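\title{Butson Matrices Need Not Be Regular}

\begin{abstract}
A complex Hadamard matrix is of Butson type if its entries are roots of unity, and it is regular if the terms of every scalar product of two distinct rows can be grouped into rotated full sums of roots of unity. We disprove the conjecture that every Butson matrix is regular. For distinct odd primes $p,q$ and a third prime $r$ we write down a non-regular complex Hadamard matrix of size $pqr$ whose entries are $pqr$-th roots of unity; the smallest one has size $30$. It follows that all Butson matrices with entries among the $s$-th roots of unity are regular if and only if $s$ has at most two distinct prime factors. The construction realizes an identity between products of two quadratic Gauss sums as a scalar product of rows.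
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{complex Hadamard matrix} of size $N$ is a matrix $H\in M_N(\mathbb C)$ whose entries satisfy $|H_{ik}|=1$ and whose rows are pairwise orthogonal,
\[
\sum_{k=1}^N H_{ik}\overline{H_{jk}}=0\qquad(i\neq j);
\]
equivalently, $|H_{ik}|=1$ and $HH^*=NI_N$. We call the $N$ numbers $H_{ik}\overline{H_{jk}}$, counted with multiplicity, the \emph{terms} of the scalar product of rows $i$ and $j$. Throughout, $\zeta_k=e^{2\pi i/k}$ and $\mu_k=\{z\in\mathbb C: z^k=1\}$. The matrix $H$ is a \emph{Butson matrix} if its entries lie in $\mu_s$ for some integer $s\ge1$. We write $BH(N,s)$ for the set of complex Hadamard matrices of size $N$ with entries in $\mu_s$, and we refer to $s$ as the \emph{order}.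

Each orthogonality relation is a vanishing sum of $N$ points of the unit circle, and one may ask why it vanishes. The simplest reason is rotational symmetry. A \emph{cycle} is a set $\lambda\mu_k$ with $k\ge2$ and $|\lambda|=1$, that is, the vertex set of a regular $k$-gon inscribed in the unit circle; its elements add up to $0$. A multiset of points of the unit circle is a \emph{sum of cycles} if it is a disjoint union of cycles, multiplicities being counted. The matrix $H$ is \emph{regular} if the terms of the scalar product of any two distinct rows form a sum of cycles. Spelled out: for all $i\ne j$ the set $\{1,\dots,N\}$ of columns can be partitioned into blocks so that, on each block, the terms $H_{ik}\overline{H_{jk}}$ are the elements of one cycle, each taken once. A regular matrix is thus one whose orthogonality relations all hold for the simplest reason.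

The first examples that come to mind are regular.
\begin{itemize}
\item \emph{Fourier matrices.} For $F_N=(\zeta_N^{ik})\in BH(N,N)$, the terms $\zeta_N^{(i-j)k}$ of rows $i\neq j$ run $d$ times through $\mu_{N/d}$, where $d=\gcd(N,i-j)<N$.
\item \emph{Tensor products.} Let $(H\otimes K)_{(i,i'),(k,k')}=H_{ik}K_{i'k'}$. The rule $(H\otimes K)(H'\otimes K')^*=HH'^*\otimes KK'^*$ shows that $H\otimes K$ is a complex Hadamard matrix when $H$ and $K$ are. If $H$ and $K$ are regular, so is $H\otimes K$: for rows $(i,i')$ and $(j,j')$ with $i\ne j$, the terms with a fixed $k'$ are the terms of rows $i,j$ of $H$ rotated by $K_{i'k'}\overline{K_{j'k'}}$, and for $i'\neq j'$ one exchanges the roles of the two factors.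
\item \emph{Sizes $N\le4$.} If $|a|=|b|=1$ and $a+b=\sigma\neq0$, then $\bar\sigma=a^{-1}+b^{-1}=\sigma/(ab)$, so $a,b$ are the roots of $X^2-\sigma X+\sigma/\bar\sigma$: the pair $\{a,b\}$ is determined by $\sigma$. Hence $a+b+c=0$ forces $\{a,b\}=\{c\zeta_3,c\zeta_3^2\}$, and $a+b+c+d=0$ forces either $a+b=c+d=0$ or $\{a,b\}=\{-c,-d\}$. A vanishing sum of two terms is a cycle of length $2$, so every complex Hadamard matrix of size at most $4$ is regular.
\end{itemize}
For Butson matrices there is also an arithmetic reason. It is known that every vanishing sum of $s$-th roots of unity is a sum of cycles when $s$ has at most two distinct prime factors (we recall a proof in Proposition~\ref{prop:two}), so all Butson matrices of such an order are regular. For three prime factors this arithmetic statement fails: with $w=\zeta_{30}$,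
\begin{equation}\label{eq:six}
w^5+w^6+w^{12}+w^{18}+w^{24}+w^{25}=0,
\end{equation}
and this is not a sum of cycles (Example~\ref{ex:six}). A relation such as \eqref{eq:six} provides only two orthogonal rows, namely its list of terms and the row $(1,\dots,1)$. In a matrix of size $N$ there are $N(N-1)/2$ interlocking relations, and one may guess that they leave no room for such sums, just as $F_N$ is regular however many primes divide $N$. This is the following conjecture, stated in \cite{Banica}.

\begin{quote}
\textbf{Regularity Conjecture.} Every Butson matrix is regular.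
\end{quote}

We show that the conjecture is false.

\begin{theorem}\label{thm:main}
Let $p,q$ be distinct odd primes and let $r\notin\{p,q\}$ be a prime; the value $r=2$ is allowed. There is an explicit matrix $M\in BH(pqr,pqr)$, defined by \eqref{eq:M} and \eqref{eq:ABCD}, that is not regular. In particular, for $r=2$, $p=3$, $q=5$ there is a non-regular matrix in $BH(30,30)$, and the Regularity Conjecture is false.
\end{theorem}

Together with the arithmetic fact above, this decides for which orders regularity is guaranteed.

\begin{theorem}\label{thm:order}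
For an integer $s\ge1$ the following are equivalent:
\begin{enumerate}
\item[(1)] every Butson matrix with entries in $\mu_s$ is regular;
\item[(2)] $s$ has at most two distinct prime factors.
\end{enumerate}
Hence $30$ is the smallest order for which regularity fails. Moreover, if distinct primes $p,q,r$ divide $s$, then $BH(pqrm,s)$ contains a non-regular matrix whenever $BH(m,s)\neq\emptyset$. Consequently, non-regular Butson matrices exist in every size $N$ divisible by $30$.
\end{theorem}

The matrix $M$ is far from regular: many of its scalar products contain almost no cycle at all.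

\begin{theorem}\label{thm:far}
The rows of the matrix $M$ of Theorem~\ref{thm:main} split into $r$ groups of $pq$ rows, numbered $0,\dots,r-1$, with the following property. Among the $pqr$ terms of the scalar product of any row of group $0$ with any row of any other group, a family of disjoint cycles has at most one member, and that member has only $r$ terms.
\end{theorem}

For the matrix of size $30$ this concerns $15\cdot15=225$ of the $435$ pairs of rows: in each of them, at most $2$ of the $30$ terms can be covered by disjoint cycles.

The proof separates arithmetic from linear algebra. Section~\ref{sec:cycles} describes cycles of roots of unity as lines in a grid. Section~\ref{sec:sum} chooses the vanishing sum to be realized: it expresses that two products of quadratic Gauss sums, one supported on squares and one on non-squares, are equal as numbers although they have almost no term in common. Section~\ref{sec:gauss} realizes a single Gauss sum as a scalar product between rows of two Butson matrices, Section~\ref{sec:block} assembles these matrices into $M$ and proves Theorems~\ref{thm:main} and~\ref{thm:far},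 and Section~\ref{sec:order} proves Theorem~\ref{thm:order}.

\section{Cycles of roots of unity}\label{sec:cycles}

The definition of a cycle allows any length and any rotation. Inside $\mu_s$, it is enough to understand cycles of prime length.

\begin{lemma}\label{lem:prime}
Let $\lambda\mu_k$ be a cycle contained in $\mu_s$. Then $k$ divides $s$, and for every prime $\ell$ dividing $k$ the cycle $\lambda\mu_k$ contains the coset $\lambda\mu_\ell$ of $\mu_\ell$ in $\mu_s$.
\end{lemma}

\begin{proof}
Both $\lambda$ and $\lambda\zeta_k$ lie in the group $\mu_s$, so $\zeta_k\in\mu_s$, which means $k\mid s$. If $\ell\mid k$, then $\mu_\ell\subset\mu_k$.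
\end{proof}

Let $p,q,r$ be distinct primes, and let $\mathbb F_p$ denote the field of residues modulo $p$; the power $\zeta_p^u$ is defined for $u\in\mathbb F_p$. By the Chinese remainder theorem, every element of $\mu_{pqr}$ has a unique expression
\begin{equation}\label{eq:coord}
\zeta_r^{\,j}\,\zeta_p^{\,u}\,\zeta_q^{\,v},\qquad (j,u,v)\in\mathbb F_r\times\mathbb F_p\times\mathbb F_q .
\end{equation}
In these coordinates $\mu_{pqr}$ is a three-dimensional grid, and the cosets of $\mu_r$, $\mu_p$, $\mu_q$ are the lines along which only $j$, only $u$, or only $v$ varies. By Lemma~\ref{lem:prime}, every cycle in $\mu_{pqr}$ contains such a line. In the same way $\mu_{pq}$ is a two-dimensional grid with coordinates $(u,v)$.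

\begin{example}\label{ex:six}
Put $\omega=\zeta_3$ and $\eta=\zeta_5$. Since $w^5=-\omega^2$, $w^{25}=-\omega$ and $w^6=\eta$ for $w=\zeta_{30}$, the terms of \eqref{eq:six} are $\eta,\eta^2,\eta^3,\eta^4$ and $-\omega,-\omega^2$. They are obtained from the two cycles $\mu_5$ and $-\mu_3$ by \emph{removing} the cycle $\{1,-1\}$, so their sum is $0$. In the coordinates $(-1)^j\omega^u\eta^v$ they are the points $(0,0,v)$ with $v\neq0$ and $(1,u,0)$ with $u\ne0$. No pair $(u,v)$ occurs with both values of $j$, and no line in the $u$- or $v$-direction is complete. So these six terms contain no cycle at all.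
\end{example}

In a two-dimensional grid such a removal can always be avoided.

\begin{proposition}\label{prop:two}
Suppose that $s$ has at most two distinct prime factors. Then every multiset of elements of $\mu_s$ with sum $0$ is a sum of cycles.
\end{proposition}

\begin{proof}
The integer $s$ divides some $p^aq^b$ with $p\ne q$ prime and $a,b\ge1$, and $\mu_s\subset\mu_{p^aq^b}$; so we may assume $s=p^aq^b$ with $a,b\ge1$. Let $f(z)\ge0$ be the multiplicity of $z\in\mu_s$, so that $\sum_{z\in\mu_s}f(z)z=0$. The only tool is the degree formula $[\mathbb Q(\zeta_k):\mathbb Q]=\varphi(k)$, where $\varphi$ is Euler's function.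

\emph{Reduction to $s=pq$.} Let $h=s/(pq)=p^{a-1}q^{b-1}$. Then $[\mathbb Q(\zeta_s):\mathbb Q(\zeta_{pq})]=\varphi(s)/\varphi(pq)=h$, so the minimal polynomial of $\zeta_s$ over $\mathbb Q(\zeta_{pq})$ has degree $h$, and $1,\zeta_s,\dots,\zeta_s^{h-1}$ are linearly independent over $\mathbb Q(\zeta_{pq})$. The subgroup $\mu_{pq}$ is generated by $\zeta_s^h$, so its cosets in $\mu_s$ are $\zeta_s^k\mu_{pq}$ for $0\le k<h$, and
\[
0=\sum_{k=0}^{h-1}\zeta_s^k\sum_{z\in\mu_{pq}}f(\zeta_s^kz)\,z .
\]
By linear independence each inner sum vanishes. A decomposition of the $k$-th inner sum into cycles, rotated by $\zeta_s^k$, decomposes the part of the multiset lying in $\zeta_s^k\mu_{pq}$. So we may assume $s=pq$.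

\emph{The case $s=pq$.} Write $f(u,v)$ for the multiplicity of $\zeta_p^u\zeta_q^v$, and put $\gamma_v=\sum_uf(u,v)\zeta_p^u\in\mathbb Q(\zeta_p)$, so that $\sum_{v=0}^{q-1}\gamma_v\zeta_q^v=0$. The degree of $\zeta_q$ over $\mathbb Q(\zeta_p)$ is $\varphi(pq)/\varphi(p)=q-1$, so its minimal polynomial over this field is $1+X+\dots+X^{q-1}$. The polynomial $\sum_v\gamma_vX^v$ has degree at most $q-1$ and vanishes at $\zeta_q$, so it is a constant multiple of the minimal polynomial: all $\gamma_v$ are equal. For any $v,v'$ we therefore have $\sum_{u=0}^{p-1}\bigl(f(u,v)-f(u,v')\bigr)\zeta_p^u=0$. The minimal polynomial of $\zeta_p$ over $\mathbb Q$ is $1+X+\dots+X^{p-1}$, so the same argument shows that $f(u,v)-f(u,v')$ does not depend on $u$.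

This writes $f$ as a function of $u$ plus a function of $v$; the point is to make both nonnegative. Choose $v_0$ minimizing $f(0,v)$, and put
\[
\alpha(u)=f(u,v_0)\ge0,\qquad \beta(v)=f(0,v)-f(0,v_0)\ge0 .
\]
Since $f(u,v)-f(u,v_0)=f(0,v)-f(0,v_0)$, we get $f(u,v)=\alpha(u)+\beta(v)$. Thus the multiset is the union of $\alpha(u)$ copies of the cycle $\zeta_p^u\mu_q$ and $\beta(v)$ copies of the cycle $\zeta_q^v\mu_p$, over all $u$ and $v$.
\end{proof}

\section{A vanishing sum built from squares and non-squares}\label{sec:sum}

By Proposition~\ref{prop:two}, a counterexample needs three primes. It also needs a vanishing sum with enough structure to be completed from two rows to a square matrix. Sums of the form $\sum_x\zeta_p^{cx^2}$ are good candidates, because translating $x$ or multiplying by a character $\zeta_p^{2ax}$ only permutes and rotates their terms; this is what produces whole matrices in Section~\ref{sec:gauss}.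

We recall the facts on squares that we need. Let $p$ be an odd prime. The map $x\mapsto x^2$ is two-to-one on $\mathbb F_p\setminus\{0\}$, so the nonzero squares form a subgroup of index $2$ of the multiplicative group, and its other coset is the set of non-squares. Let $\mathcal S_p$ be the set of squares, including $0$, and let $\mathcal N_p$ be the set of non-squares together with $0$. Each has $(p+1)/2<p$ elements, so
\begin{equation}\label{eq:SN}
\mathcal S_p\cap\mathcal N_p=\{0\},\qquad \mathcal S_p\neq\mathbb F_p,\qquad\mathcal N_p\ne\mathbb F_p .
\end{equation}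
As $x$ runs over $\mathbb F_p$, the value $x^2$ equals $0$ once and equals each nonzero square twice. If $c$ is a non-square, then $cx^2$ equals $0$ once and equals each non-square twice. For $c\in\mathbb F_p\setminus\{0\}$ define the \emph{quadratic Gauss sum}
\[
g_p(c)=\sum_{x\in\mathbb F_p}\zeta_p^{\,cx^2}.
\]
For a non-square $c$, the values $x^2$ and $cx^2$ together cover $\mathbb F_p$ exactly twice, so $g_p(1)+g_p(c)=2\sum_u\zeta_p^u=0$:
\begin{equation}\label{eq:sign}
g_p(c)=-g_p(1)\qquad(c\text{ a non-square}).
\end{equation}
The relation $g_p(1)+g_p(c)=0$ is itself a sum of two cycles $\mu_p$, so it is of no direct use. But if we multiply \eqref{eq:sign} for two different primes $p$ and $q$, the signs cancel: $g_p(1)g_q(1)=g_p(c)g_q(d)$ for non-squares $c\in\mathbb F_p$, $d\in\mathbb F_q$. The two sides are equal numbers whose terms have only the value $1$ in common. A third prime turns the equality into a vanishing sum.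

\begin{example}\label{ex:thirty}
Take $p=3$, $q=5$, $c=d=2$, and let the third prime be $2$, which supplies the sign $-1$. With $\omega=\zeta_3$ and $\eta=\zeta_5$ we have $g_3(1)=1+2\omega=i\sqrt3$, $g_3(2)=1+2\omega^2=-i\sqrt3$, $g_5(1)=1+2\eta+2\eta^4$ and $g_5(2)=1+2\eta^2+2\eta^3=-g_5(1)$. Hence
\begin{equation}\label{eq:thirty}
(1+2\omega)(1+2\eta+2\eta^4)-(1+2\omega^2)(1+2\eta^2+2\eta^3)=0 .
\end{equation}
Expand both products into $15$ terms each, without cancellation; Table~\ref{tab:thirty} lists the multiplicities of the resulting $30$ elements of $\mu_{30}$. A coset of $\mu_3$ is a column of one grid and a coset of $\mu_5$ is a row of one grid; every column and every row contains a zero. A coset of $\mu_2$ is a pair of cells in the same position of the two grids, and only the position $(0,0)$ is occupied in both. By Lemma~\ref{lem:prime}, the only cycle among the $30$ terms is $\{1,-1\}$, and a term such as $\omega\eta$ lies in no cycle.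
\end{example}

\begin{table}[ht]
\centering
\begin{tabular}{c|ccccc}
$+$&$1$&$\eta$&$\eta^2$&$\eta^3$&$\eta^4$\\ \hline
$1$&1&2&0&0&2\\
$\omega$&2&4&0&0&4\\
$\omega^2$&0&0&0&0&0
\end{tabular}
\qquad\qquad
\begin{tabular}{c|ccccc}
$-$&$1$&$\eta$&$\eta^2$&$\eta^3$&$\eta^4$\\ \hline
$1$&1&0&2&2&0\\
$\omega$&0&0&0&0&0\\
$\omega^2$&2&0&4&4&0
\end{tabular}
\caption{Multiplicity of $+\omega^u\eta^v$ (left) and of $-\omega^u\eta^v$ (right) among the $30$ terms of the vanishing sum \eqref{eq:thirty}, where $\omega=e^{2\pi i/3}$ and $\eta=e^{2\pi i/5}$. No row or column is fully occupied, and the two grids overlap only in the top left cell.}\label{tab:thirty}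
\end{table}

For a general third prime $r$, the relation $1-1=0$ is replaced by $1+\zeta_r+\dots+\zeta_r^{r-1}=0$; we attach the squares to the summand $1$ and the non-squares to all the other summands.

\begin{proposition}\label{prop:T}
Let $p,q$ be distinct odd primes, let $r\notin\{p,q\}$ be a prime, and let $c\in\mathbb F_p$ and $d\in\mathbb F_q$ be non-squares. Let $T$ be the multiset of the $pqr$ numbers
\begin{equation}\label{eq:T}
\zeta_p^{\,x^2}\zeta_q^{\,y^2}\qquad\text{and}\qquad \zeta_r^{\,j}\,\zeta_p^{\,cx^2}\zeta_q^{\,dy^2}\quad(j=1,\dots,r-1),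
\end{equation}
where $x\in\mathbb F_p$ and $y\in\mathbb F_q$, and let $S\subset\mu_{pqr}$ be the set of values that occur in $T$. Then:
\begin{enumerate}
\item[(a)] the elements of $T$ add up to $0$;
\item[(b)] the only cycle contained in $S$ is $\mu_r$;
\item[(c)] every element of $\mu_r$ occurs exactly once in $T$;
\item[(d)] no multiset whose set of values is $S$ is a sum of cycles.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:sign}, the sum is $g_p(1)g_q(1)+\sum_{j=1}^{r-1}\zeta_r^j\,g_p(c)g_q(d)=g_p(1)g_q(1)\sum_{j=0}^{r-1}\zeta_r^j=0$.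

(b) Since $p,q,r$ are distinct, the coordinates \eqref{eq:coord} are available, and
\begin{equation}\label{eq:S}
\zeta_r^{\,j}\zeta_p^{\,u}\zeta_q^{\,v}\in S\iff
\begin{cases}
u\in\mathcal S_p\text{ and }v\in\mathcal S_q,&j=0,\\
u\in\mathcal N_p\text{ and }v\in\mathcal N_q,&j\neq0.
\end{cases}
\end{equation}
We determine the lines contained in $S$. On a coset of $\mu_p$ the coordinate $j$ is fixed and $u$ takes every value in $\mathbb F_p$, whereas \eqref{eq:S} confines $u$ to $\mathcal S_p$ or to $\mathcal N_p$, both proper subsets by \eqref{eq:SN}. So $S$ contains no coset of $\mu_p$. On a coset of $\mu_q$ the coordinate $j$ is fixed and $v$ takes every value in $\mathbb F_q$, so for the same reason $S$ contains no coset of $\mu_q$. On a coset of $\mu_r$ the pair $(u,v)$ is fixed and $j$ takes the values $0$ and $1$; if the coset lies in $S$, then $u\in\mathcal S_p\cap\mathcal N_p=\{0\}$ and $v\in\mathcal S_q\cap\mathcal N_q=\{0\}$, so the coset is $\mu_r$. Conversely $\mu_r\subset S$ by \eqref{eq:S}.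

Now let $\lambda\mu_k\subset S$ be any cycle. By Lemma~\ref{lem:prime}, $k$ divides $pqr$, and neither $p$ nor $q$ divides $k$, because $S$ contains no coset of $\mu_p$ or $\mu_q$. As $k\ge2$, we get $k=r$, and the cycle is $\mu_r$.

(c) By the uniqueness of the coordinates, a number in \eqref{eq:T} equals $\zeta_r^j$ only if it carries this factor $\zeta_r^j$ and its exponents of $\zeta_p$ and $\zeta_q$ vanish, which forces $x=0$ and $y=0$.

(d) The value $\zeta_p\zeta_q$, with coordinates $(0,1,1)$, lies in $S$ and not in $\mu_r$. By (b) it belongs to no cycle contained in $S$.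
\end{proof}

\section{Gauss sums as scalar products of rows}\label{sec:gauss}

Fix an odd prime $p$ and write $\zeta=\zeta_p$. Exponents of $\zeta$ are computed in $\mathbb F_p$, so $1/c$ is the inverse of $c$ modulo $p$. For each $c\neq0$ we want two matrices $P_c,Q_c\in BH(p,p)$ such that the terms of the scalar product of row $a$ of $P_c$ with row $b$ of $Q_c$ are those of $g_p(c)$, up to a rotation $\zeta^{t}$. The essential requirement is that $t=t(a,b)$ must not depend on $c$: the identity \eqref{eq:sign} has to hold for all pairs of rows at once, that is, between the matrices $P_cQ_c^*$ and $P_1Q_1^*$.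

Let the rows of $Q_c$ be the translates of $x\mapsto\zeta^{-cx^2}$, and pair them with the characters $x\mapsto\zeta^{2ax}$. With $z=x-b$, completing the square gives
\begin{equation}\label{eq:square}
2ax+c(x-b)^2=cz^2+2az+2ab=c\Bigl(z+\frac ac\Bigr)^2-\frac{a^2}{c}+2ab .
\end{equation}
The phase $-a^2/c$ depends on $c$, but it does not involve $b$, so we can remove it by multiplying row $a$ of the character table by $\zeta^{a^2/c}$. This leads to the following matrices, with rows and columns indexed by $\mathbb F_p$:
\begin{equation}\label{eq:PQ}
P_c(a,x)=\zeta^{\,a^2/c+2ax},\qquad Q_c(b,x)=\zeta^{-c(x-b)^2},\qquad E(a,b)=\zeta^{\,2ab}.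
\end{equation}

\begin{lemma}\label{lem:gauss}
Let $p$ be an odd prime and $c\in\mathbb F_p\setminus\{0\}$.
\begin{enumerate}
\item[(a)] $P_c$ and $Q_c$ belong to $BH(p,p)$.
\item[(b)] For all $a,b\in\mathbb F_p$, as multisets,
\[
\bigl\{P_c(a,x)\overline{Q_c(b,x)}:x\in\mathbb F_p\bigr\}=\bigl\{\zeta^{2ab}\,\zeta^{cx^2}:x\in\mathbb F_p\bigr\}.
\]
\item[(c)] $P_cQ_c^*=g_p(c)\,E$. In particular, $P_cQ_c^*=-P_1Q_1^*$ if $c$ is a non-square.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The entries lie in $\mu_p$. Let $a\ne b$. The scalar product of rows $a,b$ of $P_c$ is $\zeta^{(a^2-b^2)/c}\sum_x\zeta^{2(a-b)x}$. For $Q_c$ we have $-c(x-a)^2+c(x-b)^2=c(b^2-a^2)+2c(a-b)x$, so the scalar product is $\zeta^{c(b^2-a^2)}\sum_x\zeta^{2c(a-b)x}$. Both sums vanish, because $2(a-b)$ and $2c(a-b)$ are nonzero in $\mathbb F_p$; here we use that $p$ is odd.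

(b) By \eqref{eq:square}, the exponent of $\zeta$ in $P_c(a,x)\overline{Q_c(b,x)}$ is
\[
\frac{a^2}c+2ax+c(x-b)^2=2ab+c\Bigl(x-b+\frac ac\Bigr)^2,
\]
and $x\mapsto x-b+a/c$ is a permutation of $\mathbb F_p$.

(c) Sum the terms in (b), and apply \eqref{eq:sign}.
\end{proof}

\begin{example}\label{ex:three}
For $p=3$, $\omega=\zeta_3$ and the non-square $c=2$, for which $1/c=2$,
\[
P_1=\begin{pmatrix}1&1&1\\ \omega&1&\omega^2\\ \omega&\omega^2&1\end{pmatrix},\quad
Q_1=\begin{pmatrix}1&\omega^2&\omega^2\\ \omega^2&1&\omega^2\\ \omega^2&\omega^2&1\end{pmatrix},\quad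
P_2=\begin{pmatrix}1&1&1\\ \omega^2&\omega&1\\ \omega^2&1&\omega\end{pmatrix},\quad
Q_2=\begin{pmatrix}1&\omega&\omega\\ \omega&1&\omega\\ \omega&\omega&1\end{pmatrix}.
\]
For $a=b=1$ the terms are $\omega^2,1,1$ for the pair $P_1,Q_1$ and $\omega,\omega,\omega^2$ for the pair $P_2,Q_2$. These are $\omega^2\cdot\{1,\omega,\omega\}$ and $\omega^2\cdot\{1,\omega^2,\omega^2\}$, with the same rotation $\omega^{2ab}=\omega^2$.

One prime already gives a Butson matrix. For any odd $p$ and non-square $c$, the matrix $\begin{pmatrix}P_1&P_c\\ Q_1&Q_c\end{pmatrix}$ lies in $BH(2p,p)$, because $P_1Q_1^*+P_cQ_c^*=0$. It is regular by Proposition~\ref{prop:two}: a row of the upper half and a row of the lower half produce the terms of $g_p(1)+g_p(c)$, rotated, which form two cycles of length $p$. In the case above, $\omega^2,1,1$ and $\omega,\omega,\omega^2$ combine into two copies of $\mu_3$. Squares and non-squares carry the same coefficient here and complete each other to full lines. The construction below keeps them apart by giving them different coefficients in $\mu_r$.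
\end{example}

\section{The block matrix}\label{sec:block}

The next lemma turns an equality $AC^*=BD^*$ into a Hadamard matrix, in the same way that the third prime turned an equality of numbers into a vanishing sum in Section~\ref{sec:sum}.

\begin{lemma}\label{lem:block}
Let $r\ge2$, and let $A,B,C,D\in BH(n,s)$ satisfy $AC^*=BD^*$. Let $M$ be the $r\times r$ block matrix with blocks $M_{ij}=\zeta_r^{\,ij}Z_{ij}$ for $0\le i,j\le r-1$, where $Z_{00}=A$, $Z_{0j}=B$, $Z_{i0}=C$ and $Z_{ij}=D$ for $i,j\ne0$; that is,
\begin{equation}\label{eq:M}
M=\begin{pmatrix}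
A&B&\cdots&B\\
C&\zeta_rD&\cdots&\zeta_r^{\,r-1}D\\
\vdots&\vdots&&\vdots\\
C&\zeta_r^{\,r-1}D&\cdots&\zeta_r^{\,(r-1)^2}D
\end{pmatrix}.
\end{equation}
Then $M\in BH(rn,\mathrm{lcm}(r,s))$.
\end{lemma}

\begin{proof}
The entries lie in $\mu_{\mathrm{lcm}(r,s)}$. The $(i,i')$ block of $MM^*$ is $\sum_{j=0}^{r-1}\zeta_r^{(i-i')j}Z_{ij}Z_{i'j}^*$. In each case the product $Z_{ij}Z_{i'j}^*$ does not depend on $j$. If $i=i'$, or if $i$ and $i'$ are both nonzero, then $Z_{ij}=Z_{i'j}$ and the product is $nI_n$. If $i=0\neq i'$, the product is $AC^*$ for $j=0$ and $BD^*=AC^*$ for $j\neq0$. If $i\neq0=i'$, it is the adjoint $CA^*=DB^*$. Since $\sum_j\zeta_r^{(i-i')j}$ equals $r$ for $i=i'$ and $0$ otherwise, $MM^*=rnI_{rn}$.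
\end{proof}

\begin{remark}
The matrix $W=n^{-1}C^*D$ is unitary, $CW=D$, and $AW=n^{-1}AC^*D=n^{-1}BD^*D=B$. Hence
\[
M=\mathrm{diag}(A,C,\dots,C)\,(F_r\otimes I_n)\,\mathrm{diag}(I_n,W,\dots,W).
\]
In this form orthogonality comes for free, and the difficulty is to have roots of unity in all four matrices $A,AW,C,CW$. The easy choice $W=I_n$, that is $B=A$ and $D=C$, does not help: for a row $a$ of block row $0$ and a row $b$ of block row $1$, the terms $\zeta_r^{-j}A(a,x)\overline{C(b,x)}$ with $x$ fixed form a cycle of length $r$. We need $AC^*=BD^*$ to hold between numbers but not between terms.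
\end{remark}

Now let $p,q,r$ be as in Theorem~\ref{thm:main}, and fix non-squares $c\in\mathbb F_p$ and $d\in\mathbb F_q$. We mark the matrices \eqref{eq:PQ} with their prime as a superscript and put
\begin{equation}\label{eq:ABCD}
A=P^{(p)}_1\otimes P^{(q)}_1,\quad B=P^{(p)}_c\otimes P^{(q)}_d,\quad C=Q^{(p)}_1\otimes Q^{(q)}_1,\quad D=Q^{(p)}_c\otimes Q^{(q)}_d .
\end{equation}
Let $M$ be the matrix \eqref{eq:M} with these blocks. Its rows are indexed by triples $(i;a,a')$ and its columns by triples $(j;x,y)$, with $i,j\in\{0,\dots,r-1\}$, $a,x\in\mathbb F_p$ and $a',y\in\mathbb F_q$. Group $i$ consists of the $pq$ rows of block row $i$.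

\begin{proposition}\label{prop:M}
The matrix $M$ belongs to $BH(pqr,pqr)$. For every row $(0;a,a')$ of group $0$ and every row $(i;b,b')$ with $i\neq0$, the terms of their scalar product form the multiset $\lambda T$, where $T$ is the multiset \eqref{eq:T} and $\lambda=\zeta_p^{\,2ab}\zeta_q^{\,2a'b'}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:gauss}(a), the four matrices \eqref{eq:ABCD} lie in $BH(pq,pq)$. By Lemma~\ref{lem:gauss}(c), applied to both primes,
\[
BD^*=\bigl(P^{(p)}_cQ^{(p)*}_c\bigr)\otimes\bigl(P^{(q)}_dQ^{(q)*}_d\bigr)
=\bigl(-P^{(p)}_1Q^{(p)*}_1\bigr)\otimes\bigl(-P^{(q)}_1Q^{(q)*}_1\bigr)=AC^* .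
\]
Lemma~\ref{lem:block} with $n=s=pq$ gives $M\in BH(pqr,pqr)$.

The terms in the columns $(0;x,y)$ are
\[
P^{(p)}_1(a,x)\overline{Q^{(p)}_1(b,x)}\cdot P^{(q)}_1(a',y)\overline{Q^{(q)}_1(b',y)},
\]
and by Lemma~\ref{lem:gauss}(b) they form the multiset of the numbers $\lambda\,\zeta_p^{x^2}\zeta_q^{y^2}$. For fixed $j\ne0$, the terms in the columns $(j;x,y)$ are
\[
\zeta_r^{-ij}\cdot P^{(p)}_c(a,x)\overline{Q^{(p)}_c(b,x)}\cdot P^{(q)}_d(a',y)\overline{Q^{(q)}_d(b',y)},
\]
and they form the multiset of the numbers $\lambda\,\zeta_r^{-ij}\zeta_p^{cx^2}\zeta_q^{dy^2}$, with the same $\lambda$. Since $r$ is prime and $i\ne0$, the map $j\mapsto-ij$ permutes the nonzero residues modulo $r$. Altogether we obtain $\lambda T$.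
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:far}]
Take a row of group $0$ and a row of another group. By Proposition~\ref{prop:M}, the terms of their scalar product form $\lambda T$, or its complex conjugate if the rows are taken in the other order. Rotation and conjugation map cycles to cycles of the same length, so it suffices to consider $T$. By Proposition~\ref{prop:T}(d), $T$ is not a sum of cycles, so $M$ is not regular; this proves Theorem~\ref{thm:main}. By Proposition~\ref{prop:T}(b), every cycle formed from elements of $T$ equals $\mu_r$, which has $r$ elements, and by Proposition~\ref{prop:T}(c) two disjoint copies of $\mu_r$ cannot be formed; this proves Theorem~\ref{thm:far}.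
\end{proof}

\begin{example}\label{ex:matrix}
Let $r=2$, $p=3$, $q=5$, $c=d=2$, $\omega=\zeta_3$, $\eta=\zeta_5$. The inverse of $2$ is $2$ modulo $3$ and $3$ modulo $5$. Then $M=\begin{pmatrix}A&B\\ C&-D\end{pmatrix}\in BH(30,30)$, where the entries of the $15\times15$ blocks in row $(a,a')$ and column $(x,y)$ are
\[
\begin{array}{ll}
A:\ \omega^{\,a^2+2ax}\,\eta^{\,a'^2+2a'y},&\qquad B:\ \omega^{\,2a^2+2ax}\,\eta^{\,3a'^2+2a'y},\\[4pt]
C:\ \omega^{-(x-a)^2}\,\eta^{-(y-a')^2},&\qquad D:\ \omega^{-2(x-a)^2}\,\eta^{-2(y-a')^2}.
\end{array}
\]
List the index $(0,0)$ first in each block. Row $1$ of $M$ is $(1,\dots,1)$, and row $16$ has the entries $\omega^{-x^2}\eta^{-y^2}$ and $-\omega^{-2x^2}\eta^{-2y^2}$. The terms of their scalar product are the $30$ terms of \eqref{eq:thirty}, displayed in Table~\ref{tab:thirty}.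
\end{example}

\begin{remark}
The primes $p$ and $q$ must be odd for non-squares to exist and for Lemma~\ref{lem:gauss}(a). Two such primes are needed so that the sign in \eqref{eq:sign} appears twice. The assumption that $p,q,r$ are distinct enters the non-regularity only through the coordinates \eqref{eq:coord}, and it cannot be dropped: if two of the primes coincide, the same formulas still define a Butson matrix, but its order has at most two prime factors, so it is regular by Proposition~\ref{prop:two}.
\end{remark}

\section{Dependence on the order and on the size}\label{sec:order}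

\begin{proof}[Proof of Theorem~\ref{thm:order}]
\emph{(2) implies (1).} Let $H$ be a complex Hadamard matrix with entries in $\mu_s$. The terms of the scalar product of two distinct rows lie in $\mu_s$ and add up to $0$, so they form a sum of cycles by Proposition~\ref{prop:two}.

\emph{Non-regular matrices of size $pqrm$.} Let three distinct primes divide $s$. At least two of them are odd, so we may name them $p,q,r$ with $p,q$ odd. Then $\mu_{pqr}\subset\mu_s$, and the matrix $M$ of Theorem~\ref{thm:main} lies in $BH(pqr,s)$. Let $K\in BH(m,s)$, so that $M\otimes K\in BH(pqrm,s)$. Take the rows $(0;0,0)$ and $(1;0,0)$ of $M$, whose terms form $T$ by Proposition~\ref{prop:M}, and pair both with the same row of $K$. Since the entries of $K$ have modulus $1$, the terms of the scalar product of the two resulting rows of $M\otimes K$ are the elements of $T$, each repeated $m$ times. The multiplicities have changed but the set of values is still $S$, so these terms are not a sum of cycles by Proposition~\ref{prop:T}(d). Thus $M\otimes K$ is not regular.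

\emph{(1) implies (2).} If $s$ has at least three distinct prime factors, the previous step with $m=1$ and $K=(1)$ gives a non-regular matrix with entries in $\mu_s$.

\emph{Consequences.} The smallest integer with three distinct prime factors is $2\cdot3\cdot5=30$, so $30$ is the smallest order for which regularity fails. For $N=30m$, take $s=\mathrm{lcm}(30,m)$ and $K=F_m\in BH(m,s)$; then $BH(30m,s)$ contains a non-regular matrix.
\end{proof}

The order $s=30$ in Theorem~\ref{thm:main} is therefore optimal. We do not determine the smallest \emph{size} $N$ of a non-regular Butson matrix. The results above show that $N=30$ suffices, and the observation on small sizes in Section~\ref{sec:intro} shows that $N\ge5$ is necessary.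

\begin{thebibliography}{1}

\bibitem{Banica}
Teodor Banica, \emph{First order deformations of the Fourier matrix}, arXiv:1302.4153 (2013).

\end{thebibliography}
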